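\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\newtheorem{remark}[theorem]{Remark}

\title{Maximal connected subgroups of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ that are not maximal over $\mathbb C$}

\begin{abstract}
We construct two rational real Mori fiber spaces $Z_+$ and $Z_-$ of dimension three whose automorphism groups have identity components $\mathrm{SO}_{3,\mathbb R}$ (compact) and $\mathrm{PGL}_{2,\mathbb R}$. These are maximal connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$, but their complexifications are not maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$. Both threefolds are real forms of the blow-up $Z$ of a smooth quadric threefold along a rational normal quartic. Over $\mathbb C$ the group $\mathrm{Aut}^\circ(Z)\cong\mathrm{PGL}_2$ is strictly contained in exactly two connected algebraic subgroups, both isomorphic to $\mathrm{SO}_5$, and the complex conjugation of $Z_+$, like that of $Z_-$, exchanges them. We also show that $Z_+$ and $Z_-$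 are the only rational real forms of $Z$ whose automorphism group has a maximal identity component.
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $k\in\{\mathbb R,\mathbb C\}$. Varieties, morphisms, rational maps, algebraic groups and actions are defined over $k$ unless stated otherwise. For a real variety $Y$, the complex variety $Y_{\mathbb C}$ is its complexification. A real structure on a complex quasi-projective variety is an antiregular involution, and it determines a real variety.

\subsection*{Algebraic subgroups of $\mathrm{Bir}(X)$}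
Let $X$ be a variety over $k$. A \emph{connected algebraic subgroup} of $\mathrm{Bir}(X)$ is a triple $(H,Y,\chi)$, where $H$ is a connected algebraic group acting regularly and faithfully on a variety $Y$, and $\chi\colon Y\dashrightarrow X$ is a birational map. It yields the rational action $H\times X\dashrightarrow X$, $(h,x)\mapsto \chi(h\cdot\chi^{-1}(x))$, and an injective homomorphism $H(\mathbb C)\to\mathrm{Bir}(X_{\mathbb C})$, $h\mapsto\chi h\chi^{-1}$. The triple is \emph{contained} in $(H',Y',\chi')$ if there is a closed embedding $\iota\colon H\hookrightarrow H'$ of algebraic groups over $k$ with $\chi h\chi^{-1}=\chi'\iota(h)\chi'^{-1}$ for all $h\in H(\mathbb C)$. The containment is \emph{strict} if $\iota$ is not an isomorphism. Two triples, each contained in the other, are regarded as the same subgroup. A connected algebraic subgroup is \emph{maximal} if it is strictly contained in no connected algebraic subgroup.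

For a projective variety $Y$, the identity component $\mathrm{Aut}^\circ(Y)$ of the automorphism group scheme is a connected algebraic group, and $\mathrm{Aut}^\circ(Y_{\mathbb C})=\mathrm{Aut}^\circ(Y)_{\mathbb C}$ when $Y$ is real. If $Y$ is birational over $k$ to $\mathbb P^3_k$, then $\mathrm{Aut}^\circ(Y)$ becomes, up to conjugation, a connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_k)$. Its maximality does not depend on the chosen birational map. It means that no birational model of $Y$ has a larger connected group of symmetries extending the one we see on $Y$.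

\subsection*{Mori fiber spaces}
A \emph{Mori fiber space} over $k$ is a projective morphism $\pi\colon Y\to B$ of normal varieties with connected fibers and $\dim B<\dim Y$, such that $Y$ has terminal singularities and is $\mathbb Q$-factorial over $k$, the divisor $-K_Y$ is $\pi$-ample, and the relative Picard rank $\rho(Y/B)$, computed with divisors defined over $k$, equals $1$. For $k=\mathbb R$ the complexification need not be a Mori fiber space, since its relative Picard rank may be larger. A real Mori fiber space is called \emph{rational} if $Y$ is birational over $\mathbb R$ to $\mathbb P^3_{\mathbb R}$.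

\subsection*{The question}
It is known that, for a rational real projective threefold $Y$, maximality of $\mathrm{Aut}^\circ(Y_{\mathbb C})$ in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ implies maximality of $\mathrm{Aut}^\circ(Y)$ in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$. (We do not use this.) The following question, posed in \cite{TZ}, concerns the converse.

\begin{question}
Are there rational real Mori fiber spaces $Y$ such that $\mathrm{Aut}^\circ(Y)$ is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ but $\mathrm{Aut}^\circ(Y_{\mathbb C})$ is not a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$?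
\end{question}

One may first try to argue that there are none. If $\mathrm{Aut}^\circ(Y_{\mathbb C})$ is strictly contained in a connected algebraic subgroup $H$, then it is also contained in the complex conjugate $\overline H$. If $H$ is the only overgroup, then $\overline H=H$, and one expects $H$ to be defined over $\mathbb R$, which would contradict maximality over $\mathbb R$. So a positive answer should come from a group having several overgroups, with conjugation preserving none of them. The simplest possibility is that there are exactly two overgroups and that conjugation exchanges them. This does occur.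

\subsection*{The results}
Let $S$ be the $5$-dimensional complex vector space of traceless symmetric complex $3\times3$ matrices. The complex group $G=\mathrm{SO}_3\cong\mathrm{PGL}_2$ acts on $S$ by conjugation. Put
\[
Q=\{[f]\in\mathbb P(S):\operatorname{tr}f^2=0\},\qquad \phi\colon Q\dashrightarrow Q,\quad[f]\mapsto[f^2],
\]
and let $Z\subset\mathbb P(S)\times\mathbb P(S)$ be the closure of the graph of $\phi$, with projections $p_1,p_2\colon Z\to Q$. (Lemma~\ref{lem:squaring} shows that $\phi$ takes values in $Q$ and is an involution.)

For $\epsilon\in\{1,-1\}$ let $J_\epsilon=\mathrm{diag}(1,1,\epsilon)$, and let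
\[
\kappa_\epsilon(f)=J_\epsilon\bar fJ_\epsilon\ \ (f\in S),\qquad \sigma_\epsilon(g)=J_\epsilon\bar gJ_\epsilon\ \ (g\in G).
\]
Both are involutions. Let $G_\epsilon$ be the real form of $G$ defined by $\sigma_\epsilon$. It is the special orthogonal group of the dot product on the real form $\{x\in\mathbb C^3:J_\epsilon\bar x=x\}=\langle e_1,e_2,\sqrt\epsilon\,e_3\rangle_{\mathbb R}$ of $\mathbb C^3$; in this real basis the dot product is $\mathrm{diag}(1,1,\epsilon)$. So $G_+$ is the compact group $\mathrm{SO}_{3,\mathbb R}$. The group $\mathrm{PGL}_{2,\mathbb R}$, acting by conjugation on traceless $2\times2$ matrices with the form $-\det$ of signature $(2,1)$, shows that $G_-\cong\mathrm{PGL}_{2,\mathbb R}$. Finally, let $Z_\epsilon$ be the real variety defined by the antiregular involution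
\[
\tau_\epsilon([f],[h])=([\kappa_\epsilon(h)],[\kappa_\epsilon(f)])
\]
of $Z$. Thus $(Z_\epsilon)_{\mathbb C}=Z$.

\begin{theorem}\label{thm:main}
$Z_+$ and $Z_-$ are smooth rational real Mori fiber spaces over $\operatorname{Spec}\mathbb R$, and $\mathrm{Aut}^\circ(Z_\epsilon)=G_\epsilon$ is a maximal connected algebraic subgroup of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$. The group $\mathrm{Aut}^\circ((Z_\epsilon)_{\mathbb C})\cong\mathrm{PGL}_2$ is not maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$.
\end{theorem}

\begin{theorem}\label{thm:overgroups}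
The connected algebraic subgroups of $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ strictly containing $\mathrm{Aut}^\circ(Z)$ are exactly two: $p_1^{-1}\mathrm{Aut}(Q)p_1$ and $p_2^{-1}\mathrm{Aut}(Q)p_2$. Both are isomorphic to $\mathrm{SO}_5$, both are maximal, and they are distinct.
\end{theorem}

Here we have fixed a birational map $Z\dashrightarrow\mathbb P^3_{\mathbb C}$ and identified $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$ with $\mathrm{Bir}(Z)$. Let $\mathfrak A_n$ and $\mathfrak S_n$ denote the alternating and symmetric groups on $n$ letters.

\begin{theorem}\label{thm:class}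
Consider connected algebraic subgroups $(H,Y,\chi)$ of $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ such that $H_{\mathbb C}\cong\mathrm{PGL}_2$ has an open orbit in $Y_{\mathbb C}$ with stabilizer isomorphic to $\mathfrak A_4$. Up to isomorphism of $H$ and conjugation in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$ there are exactly three. Two are maximal, namely $\mathrm{Aut}^\circ(Z_+)$ and $\mathrm{Aut}^\circ(Z_-)$. The third is strictly contained in the automorphism group of a real quadric threefold.

In particular, among all real forms $Z'$ of $Z$, those that are rational with $\mathrm{Aut}^\circ(Z')$ maximal are exactly $Z_+$ and $Z_-$.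
\end{theorem}

Section~\ref{sec:idea} shows the mechanism in the plane, where half of it works. Section~\ref{sec:complex} studies $Z$, and Section~\ref{sec:real} its two real forms $Z_\pm$. Rationality is proved in Section~\ref{sec:rational}. Section~\ref{sec:over} determines all overgroups of $G$ over $\mathbb C$. The theorems follow in Sections~\ref{sec:proofs} and~\ref{sec:forms}.

\section{The mechanism, seen in the plane}\label{sec:idea}

This section is only motivation; nothing in it is used later.

Let $T=\mathbb G_m^2$ act diagonally on $\mathbb P^2_{\mathbb C}$, and let $\phi[x:y:z]=[yz:zx:xy]$, so that $\phi^2=1$ and $\phi(tq)=t^{-1}\phi(q)$. Let $Y\subset\mathbb P^2\times\mathbb P^2$ be the closure of the graph of $\phi$, with projections $p_1,p_2$ and the action $t(q,q')=(tq,t^{-1}q')$ of $T$. Then $T$ lies in two subgroups of $\mathrm{Bir}(Y)$,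
\[
\Theta_1=p_1^{-1}\mathrm{PGL}_3\,p_1,\qquad \Theta_2=p_2^{-1}\mathrm{PGL}_3\,p_2 .
\]

\emph{They are distinct.} Otherwise $\phi=p_2p_1^{-1}$ would normalize $\mathrm{PGL}_3$, so its domain of definition would be $\mathrm{PGL}_3$-stable, hence equal to $\mathbb P^2$. But $\phi$ is not defined at $[1:0:0]$.

\emph{A twisted real structure exchanges them.} Let $\tau(q,q')=(\bar q',\bar q)$, and write $\kappa$ for the usual conjugation on $\mathbb P^2$. From $p_1\tau=\kappa p_2$ we get
\[
\tau\,(p_1^{-1}ap_1)\,\tau=(p_1\tau)^{-1}a(p_1\tau)=p_2^{-1}(\kappa a\kappa)p_2\in\Theta_2\qquad(a\in\mathrm{PGL}_3).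
\]
The image in $\mathrm{Bir}(Y)$ of a group acting over $\mathbb R$ on a real model is stable under conjugation by $\tau$. So neither $\Theta_1$ nor $\Theta_2$ comes from a real overgroup of the real form of $T$ given by $\tau t\tau=\bar t^{-1}$, which is the compact torus $T_c=\mathrm{SO}_2\times\mathrm{SO}_2$.

\emph{Yet $T_c$ is not maximal.} The open orbit of the real form of $Y$ is $T_c$ itself. The group $\mathrm{SO}_2/\{\pm1\}\cong\mathrm{SO}_2$ acts simply transitively on $\mathbb P^1_{\mathbb R}$ minus one pair of conjugate points, so $T_c$ is also an open orbit in $\mathbb P^1_{\mathbb R}\times\mathbb P^1_{\mathbb R}$ and is strictly contained in $\mathrm{PGL}_{2,\mathbb R}\times\mathrm{PGL}_{2,\mathbb R}$. A third overgroup survives.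

So we look for two ingredients: a pair of overgroups exchanged by conjugation, and the absence of any other overgroup. For the second we replace the torus by a group $G$ acting with a finite stabilizer that is contained in no proper closed subgroup of $G$ of positive dimension. We take $G=\mathrm{SO}_3$ and the tetrahedral group $\mathfrak A_4$, which acts irreducibly on $\mathbb C^3$. For the first we need an involution $\phi$ commuting with $G$ on the open orbit $G/\mathfrak A_4$; it exists because $\mathfrak A_4$ has index $2$ in its normalizer. (For the octahedral group $\mathfrak S_4$ there is none: a normalizing element normalizes its characteristic Klein four-group, hence permutes the three coordinate lines and lies in $\mathfrak S_4$.) The quadric $Q$ is a completion of this orbit on which $\phi$ is not regular, and $\mathrm{Aut}(Q)=\mathrm{SO}_5$ plays the role of $\mathrm{PGL}_3$.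

\section{The complex threefold}\label{sec:complex}

In this section everything is over $\mathbb C$. The representation $S$ of $G=\mathrm{SO}_3$ is irreducible, and $(f,f')\mapsto\operatorname{tr}(ff')$ is a nondegenerate invariant form on it. Hence $Q$ is a smooth quadric threefold and $G\subset\mathrm{SO}(S)$. Recall that $\mathrm{Aut}(Q)=\mathrm{SO}(S)$: automorphisms preserve the ample generator $\mathcal O(1)$ of $\operatorname{Pic}Q$, so they are induced by linear maps preserving the quadratic form up to a scalar, and the group of such maps modulo scalars is $\mathrm O(S)/\{\pm1\}\cong\mathrm{SO}(S)$. This group has dimension $10$ and is transitive on $Q$.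

Let $\omega=e^{2\pi i/3}$, $f_0=\mathrm{diag}(1,\omega,\omega^2)$ and $Q^\circ=\{[f]\in Q:\det f\ne0\}$. The point $[f_0]$ lies in $Q^\circ$, so $Q^\circ$ is a dense open subset of $Q$.

\begin{lemma}\label{lem:squaring}
Let $[f]\in Q$. Then $f^3=\det(f)I$. If $f^2\neq0$, then $[f^2]\in Q$. The rational map $\phi$ is a $G$-equivariant birational involution of $Q$. It is regular on $Q^\circ$ and maps $Q^\circ$ to itself.
\end{lemma}

\begin{proof}
The second elementary symmetric function of the eigenvalues is $\frac12((\operatorname{tr}f)^2-\operatorname{tr}f^2)=0$, so the characteristic polynomial of $f$ is $t^3-\det f$ and $f^3=\det(f)I$. The matrix $f^2$ is symmetric with trace $0$, and $\operatorname{tr}(f^2)^2=\operatorname{tr}f^4=\det(f)\operatorname{tr}f=0$. On $Q^\circ$ we have $\det f^2\ne0$, so $\phi$ is regular there and preserves $Q^\circ$. Finally $(f^2)^2=\det(f)f$, so $\phi^2=1$. Equivariance is clear.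
\end{proof}

\subsection*{The open orbit}
Let $A\subset G$ be the group of signed permutation matrices of determinant $1$ whose underlying permutation is cyclic (that is, lies in $\mathfrak A_3$), and let $\mathfrak V\subset A$ be its subgroup of diagonal matrices, a Klein four-group.

\begin{lemma}\label{lem:orbit}
\begin{enumerate}
\item[(a)] $Q^\circ$ is a single $G$-orbit, and the stabilizer of $[f_0]$ is $A\cong\mathfrak A_4$. The group $A$ acts irreducibly on $\mathbb C^3$.
\item[(b)] The normalizers of $A$ and of $\mathfrak V$ in $G$ are both equal to the group of the $24$ signed permutation matrices of determinant $1$. The group of $G$-equivariant automorphisms of $Q^\circ$ is $\mathrm{Aut}^G(Q^\circ)=\{1,\phi|_{Q^\circ}\}$.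
\item[(c)] Every subgroup of $G$ isomorphic to $\mathfrak A_4$ is conjugate to $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:squaring}, for $[f]\in Q^\circ$ the eigenvalues of $f$ are $c,c\omega,c\omega^2$ with $c\ne0$. Since $f$ is symmetric, the three eigenlines are mutually orthogonal. They span $\mathbb C^3$, so none is isotropic. Normalizing eigenvectors and choosing a sign gives $g\in\mathrm{SO}_3$ with $gfg^{-1}=cf_0$. If $g$ stabilizes $[f_0]$, then $gf_0g^{-1}=\lambda f_0$ with $\lambda\in\{1,\omega,\omega^2\}$, so $g$ permutes the coordinate lines cyclically. Since $g$ is orthogonal, its nonzero entries are $\pm1$, and $g\in A$. Conversely $A$ stabilizes $[f_0]$. A cyclic permutation matrix has determinant $1$, so $A$ is the semidirect product of $\mathfrak V$ and $\mathbb Z/3$, which is $\mathfrak A_4$. The three coordinate lines carry distinct characters of $\mathfrak V$ and are permuted transitively by $\mathbb Z/3$, so $A$ is irreducible.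

(b) The group $\mathfrak V$ is characteristic in $A$, so an element normalizing $A$ normalizes $\mathfrak V$. An element normalizing $\mathfrak V$ permutes its three eigenlines, the coordinate lines, so it is a signed permutation matrix. Conversely, the signed permutation matrices of determinant $1$ form a group of order $24$ in which $A$ has index $2$, so they normalize $A$ and hence $\mathfrak V$. Therefore $\mathrm{Aut}^G(Q^\circ)\cong N_G(A)/A\cong\mathbb Z/2$. By Lemma~\ref{lem:squaring}, $\phi$ restricts to an element of $\mathrm{Aut}^G(Q^\circ)$, and $\phi([f_0])=[\mathrm{diag}(1,\omega^2,\omega)]\ne[f_0]$.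

(c) Consider the normal Klein four-group of the given subgroup. It acts faithfully on $\mathbb C^3$ with determinant $1$, so $\mathbb C^3$ is the sum of its three nontrivial characters. The three eigenlines are mutually orthogonal, since the characters are distinct with values $\pm1$ and the dot product is invariant. They span $\mathbb C^3$, so none is isotropic. Hence the four-group is diagonal in an orthonormal basis, and up to conjugation in $G$ it is $\mathfrak V$. The given subgroup then lies in the normalizer of $\mathfrak V$, the group of order $24$ in (b). This group is the rotation group $\mathfrak S_4$ of the cube, whose unique subgroup of order $12$ is $A$.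
\end{proof}

\subsection*{The graph of $\phi$}
The squaring formula for $\phi$ breaks down where $f^2=0$. Let $\Gamma=\{[f]\in Q:f^2=0\}$.

\begin{lemma}\label{lem:graph}
The set $\Gamma$ is a rational normal quartic curve in $\mathbb P(S)=\mathbb P^4$, and $p_1\colon Z\to Q$ is the blow-up of $Q$ along $\Gamma$. In particular $Z$ is smooth and irreducible. If $E$ is the exceptional divisor, $H_1=p_1^*\mathcal O(1)$ and $H_2=p_2^*\mathcal O(1)$, then
\[
H_2=2H_1-E,\qquad \operatorname{Pic}Z=\mathbb ZH_1\oplus\mathbb ZH_2,\qquad -K_Z=H_1+H_2,
\]
and $-K_Z$ is ample. Moreover, $\phi$ is not a morphism.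
\end{lemma}

\begin{proof}
A nonzero symmetric $f$ with $f^2=0$ has rank $1$, so $f=vv^T$, and $[f]\in\Gamma$ requires $v\cdot v=\operatorname{tr} f=0$; conversely, if $v\cdot v=0$ and $v\neq0$, then $f=vv^T$ has trace $0$ and $f^2=(v\cdot v)f=0$. Thus $\Gamma$ is the image of the conic $\{v\cdot v=0\}\subset\mathbb P^2$ under the Veronese embedding. It is a smooth rational curve of degree $4$. Its span is $G$-stable, hence equal to $\mathbb P(S)$ by irreducibility of $S$. So $\Gamma$ is a rational normal quartic.

The entries of $f^2$ vanish on $\Gamma$. They generate its homogeneous ideal, for the following reason. Polarizing $f\mapsto f^2$ gives an equivariant linear map from $\mathrm{Sym}^2S$ to the space $S\oplus\mathbb CI$ of symmetric matrices. The image is a submodule containing $f_0^2\in S\setminus\{0\}$, and $\mathrm{diag}(1,-1,0)^2$, which has nonzero trace. As $S$ and $\mathbb CI$ are irreducible and not isomorphic, the map is surjective, so the six entries of $f^2$ are linearly independent quadrics. On the other hand, restriction of quadrics to $\Gamma\cong\mathbb P^1$ maps onto $H^0(\mathcal O_{\mathbb P^1}(8))$,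 so the space of quadrics containing $\Gamma$ has dimension $15-9=6$. Hence the entries of $f^2$ span it, and the ideal of a rational normal curve is generated by quadrics.

Consequently the base scheme of $\phi$ on $Q$ is the reduced curve $\Gamma$. The closure of the graph is the blow-up of the base scheme, which proves the first statement and $H_2=2H_1-E$. From $\operatorname{Pic}Z=\mathbb ZH_1\oplus\mathbb ZE$ and $K_Z=p_1^*K_Q+E=-3H_1+E$ we get the other formulas. The class $H_1+H_2$ is the restriction of $\mathcal O(1,1)$, so it is ample. If $\phi$ were a morphism, $p_1$ would be an isomorphism, but $\operatorname{Pic}Q$ has rank $1$ and $\operatorname{Pic}Z$ has rank $2$.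
\end{proof}

Let $s([f],[h])=([h],[f])$. It preserves $Z$ because $\phi^2=1$, it commutes with $G$, and
\begin{equation}\label{eq:p2}
p_2=p_1\circ s=\phi\circ p_1\quad\text{as rational maps}.
\end{equation}
Let $Z^\circ=p_1^{-1}(Q^\circ)$. Since $Q^\circ\cap\Gamma=\emptyset$, the map $p_1\colon Z^\circ\to Q^\circ$ is an isomorphism, and the points of $Z^\circ$ are the pairs $([f],[f^2])$ with $[f]\in Q^\circ$. So $Z^\circ$ is the open $G$-orbit of $Z$, it is $s$-stable, and $s|_{Z^\circ}$ corresponds to $\phi|_{Q^\circ}$ under $p_1$.

\subsection*{Two overgroups}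
Define the subgroups of $\mathrm{Bir}(Z)$
\[
\Theta_i=p_i^{-1}\,\mathrm{Aut}(Q)\,p_i\qquad(i=1,2).
\]
As $p_1,p_2$ are $G$-equivariant and birational, both contain $G$, strictly because $\dim\mathrm{SO}_5=10>3$.

\begin{lemma}\label{lem:distinct}
$\Theta_1\neq\Theta_2$.
\end{lemma}

\begin{proof}
If they were equal, then $\phi=p_2p_1^{-1}$ would normalize $\mathrm{Aut}(Q)$ in $\mathrm{Bir}(Q)$. For every $g\in\mathrm{Aut}(Q)$ we would have $\phi g=g'\phi$ with $g'\in\mathrm{Aut}(Q)$, so the domain of definition of $\phi$ would be stable under $\mathrm{Aut}(Q)$. This group is transitive, so $\phi$ would be a morphism, contrary to Lemma~\ref{lem:graph}.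
\end{proof}

\section{The two real forms}\label{sec:real}

Fix $\epsilon$ and write $J,\kappa,\sigma,\tau$ for $J_\epsilon,\kappa_\epsilon,\sigma_\epsilon,\tau_\epsilon$. The map $f\mapsto J\bar fJ$ is an antilinear ring automorphism of $\mathrm{Mat}_3(\mathbb C)$ commuting with transposition. Hence $\kappa$ preserves $S$, $Q$ and $Q^\circ$ and commutes with $\phi$, and $\kappa(gfg^{-1})=\sigma(g)\kappa(f)\sigma(g)^{-1}$. So $c=c_\epsilon\colon([f],[h])\mapsto([\kappa f],[\kappa h])$ is an antiregular involution of $Z$ commuting with $s$. Therefore $\tau=s\circ c$ is an antiregular involution with $\tau(gz)=\sigma(g)\tau(z)$, and $G_\epsilon$ acts regularly and faithfully on the real projective variety $Z_\epsilon$ defined by $\tau$. Moreover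
\begin{equation}\label{eq:ptau}
p_1\tau=\kappa p_2,\qquad p_2\tau=\kappa p_1 .
\end{equation}

\begin{lemma}\label{lem:mfs}
$Z_\epsilon\to\operatorname{Spec}\mathbb R$ is a smooth real Mori fiber space. The point $z_0=([f_0],[f_0^2])\in Z^\circ$ is a real point of $Z_\epsilon$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:graph}, $Z$ is smooth and irreducible and $-K_Z$ is ample; so $Z_\epsilon$ is smooth, in particular terminal and $\mathbb Q$-factorial, and $-K_{Z_\epsilon}$ is ample. As $\kappa$ preserves the class of $\mathcal O(1)$, \eqref{eq:ptau} shows that $\tau$ exchanges the classes $H_1$ and $H_2$. A divisor class on $Z_\epsilon$ pulls back to a $\tau$-invariant class on $Z$, that is, to a multiple of $H_1+H_2=-K_Z$. Hence $\rho(Z_\epsilon)=1$. Since $f_0$ is diagonal, $\kappa(f_0)=\bar f_0=\mathrm{diag}(1,\omega^2,\omega)=f_0^2$ and $\kappa(f_0^2)=f_0$, so $\tau(z_0)=z_0$.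
\end{proof}

The twist by $s$ has two effects. It lowers the Picard rank from $2$ to $1$: the untwisted real form $(Z,c)$ is the blow-up of a real quadric along a real curve. And it makes $z_0$ real: in $(Z,c)$ the points $z_0$ and $s(z_0)$ are conjugate. For $\epsilon=1$ the untwisted form has no real point at all (Section~\ref{sec:forms}).

Since $z_0$ is real and $Z^\circ$, the unique open orbit, is defined over $\mathbb R$, the corresponding real variety is
\[
Z_\epsilon^\circ=G_\epsilon/A_\epsilon,
\]
where $A_\epsilon$ is the stabilizer of $z_0$, a finite group scheme over $\mathbb R$ with $A_\epsilon(\mathbb C)=A$. For $\epsilon=1$ it is the constant group $A$, because its elements are real matrices.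

\section{Rationality over $\mathbb R$}\label{sec:rational}

\begin{proposition}\label{prop:rational}
$Z_+$ and $Z_-$ are birational over $\mathbb R$ to $\mathbb P^3_{\mathbb R}$.
\end{proposition}

We must show that $G_\epsilon/A_\epsilon$ is rational. In both cases we divide $G_\epsilon$ on the left by a real subgroup, a Borel subgroup for $\epsilon=-1$ and a circle for $\epsilon=1$. Then $G_\epsilon/A_\epsilon$ is fibered generically in torsors of this subgroup over a variety of smaller dimension. Torsors of a split Borel subgroup are generically trivial. Torsors of a circle need not be, so the compact case requires an explicit computation.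

\subsection*{The case $\epsilon=-1$}
Let $B\cong\mathbb G_a\rtimes\mathbb G_m$ be a Borel subgroup of $G_-\cong\mathrm{PGL}_{2,\mathbb R}$, so that $B\backslash G_-\cong\mathbb P^1_{\mathbb R}$ with $A_-$ acting on the right. A nontrivial element of $A_-(\mathbb C)$ has finitely many fixed points on $\mathbb P^1_{\mathbb C}$. Removing all of them leaves a dense $A_-$-stable open subset $U_1\subset\mathbb P^1_{\mathbb R}$ on which $A_-$ acts freely. Put $C=U_1/A_-$ and let $G_1\subset G_-$ be the preimage of $U_1$. Then $G_1/A_-$ is open in $Z^\circ_-$. The maps $G_1\to G_1/A_-$ and $U_1\to C$ are $A_-$-torsors and $G_1\to U_1$ is equivariant, so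
\[
G_1\cong(G_1/A_-)\times_CU_1 .
\]
After the \'etale cover $U_1\to C$, the map $G_1/A_-\to C$ becomes the $B$-torsor $G_1\to U_1$, so it is itself a $B$-torsor. Let $K=\mathbb R(C)$. As $H^1(K,\mathbb G_a)$ and $H^1(K,\mathbb G_m)$ are trivial, the exact sequence $1\to\mathbb G_a\to B\to\mathbb G_m\to1$ shows that $H^1(K,B)$ is trivial. So the torsor is generically trivial and $Z^\circ_-$ is birational to $B\times C$. The curve $C$ is dominated by $\mathbb P^1_{\mathbb R}$, hence rational by L\"uroth's theorem. So $Z_-$ is rational.

\subsection*{The case $\epsilon=1$: an equivariant frame}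
Now $Z^\circ_+=\mathrm{SO}_3/A$. Write an element of $\mathrm{SO}_3$ as a matrix with rows $x,r,x\times r$, where $x=(x_1,x_2,x_3)$. The group $A$ acts by right multiplication, so each row is multiplied by $a\in A$ on the right. The first row lies on the sphere $\Sigma=\{x_1^2+x_2^2+x_3^2=1\}$, and $r$ is a unit tangent vector at $x$. To describe $r$ by $A$-invariant coordinates we need an $A$-equivariant tangent vector field. The simplest one is the tangential gradient of the invariant cubic $p=x_1x_2x_3$. Put
\[
w=\nabla p=(x_2x_3,x_3x_1,x_1x_2),\qquad y=w-3p\,x,\qquad n_0=x\times y .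
\]
Since $p$ is $A$-invariant and $A$ is orthogonal, $w(xa)=w(x)a$. So $y$ is equivariant, and $n_0$ is equivariant because $\det a=1$. As $|x|=1$ and $w\cdot x=3p$, we have $y\cdot x=0$ and
\[
|y|^2=|n_0|^2=\delta,\qquad \delta:=q-9p^2,\quad q:=x_1^2x_2^2+x_2^2x_3^2+x_3^2x_1^2 .
\]
The function $\delta$ is not identically zero: at $(1,1,0)/\sqrt2$ it equals $\frac14$. Where $\delta\ne0$ write $r=uy+vn_0$. Then $\mathrm{SO}_3$ becomes birationally
\[
\{(x,u,v):x\in\Sigma,\ \delta(u^2+v^2)=1\},
\]
with $A$ acting on $x$ only. Let $F=\mathbb R(\Sigma)^A$, $L=\mathbb R(\mathrm{SO}_3)$ and $L_0=F(u,v)\subset L^A$. The field $L$ is generated by $\mathbb R(\Sigma)$ over $L_0$, so $[L:L_0]\le[\mathbb R(\Sigma):F]=12=[L:L^A]$. Hence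
\[
\mathbb R(Z_+)=L^A=L_0 .
\]
In particular $L_0$ has transcendence degree $3$ over $\mathbb R$. As the conic $\delta(u^2+v^2)=1$ is geometrically irreducible over $F$, it follows that $L_0=\operatorname{Frac}F[u,v]/(\delta(u^2+v^2)-1)$.

\subsection*{The field $F$}
Let $X_j=x_j^2$, so $X_1+X_2+X_3=1$, and let $\mathbb R(X)=\mathbb R(X_1,X_2)$. The eight sign changes act faithfully on $\Sigma$ and fix $\mathbb R(X)$, while $\mathbb R(\Sigma)$ has degree at most $8$ over $\mathbb R(X)$. So this degree is $8$, and $\mathbb R(\Sigma)^{\mathfrak V}$ has degree $2$ over $\mathbb R(X)$. It contains $p$, and $p\notin\mathbb R(X)$ since $x\mapsto-x$ changes its sign; moreover $p^2=X_1X_2X_3$. Hence $\mathbb R(\Sigma)^{\mathfrak V}=\mathbb R(X)(p)$. The group $A/\mathfrak V=\mathbb Z/3$ permutes the $X_j$ cyclically and fixes $p$. The field $\mathbb R(X)(p)$ has degree at most $3$ over $\mathbb R(X)^{\mathbb Z/3}(p)$ and degree $3$ over its field of $\mathbb Z/3$-invariants, so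
\[
F=\mathbb R(X)^{\mathbb Z/3}(p).
\]

Diagonalize the cyclic action over $\mathbb C$ by $\zeta=X_1+\omega X_2+\omega^2X_3$ and $\bar\zeta=X_1+\omega^2X_2+\omega X_3$; here and below the bar is conjugation of coefficients in $\mathbb C(X)$. A generator of $\mathbb Z/3$ multiplies $\zeta$ by a primitive cube root of unity and $\bar\zeta$ by its inverse. So $\eta=\zeta^2/\bar\zeta$ and $\bar\eta=\bar\zeta^2/\zeta$ are invariant. From
\[
\eta\bar\eta=\zeta\bar\zeta,\qquad \eta^2\bar\eta=\zeta^3,\qquad \bar\zeta=\eta\bar\eta/\zeta
\]
we see that $\mathbb C(X)=\mathbb C(\zeta,\bar\zeta)=\mathbb C(\eta,\bar\eta)(\zeta)$ has degree at most $3$ over $\mathbb C(\eta,\bar\eta)$, so $\mathbb C(X)^{\mathbb Z/3}=\mathbb C(\eta,\bar\eta)$. Write $\eta=m+in$ with $m,n\in\mathbb R(X)$. Taking invariants under conjugation of coefficients gives $\mathbb R(X)^{\mathbb Z/3}=\mathbb R(m,n)$, and therefore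
\[
F=\mathbb R(m,n,p).
\]

We express $p^2$ and $\delta$ in $m,n$. Let $r_0=m^2+n^2=\eta\bar\eta=\zeta\bar\zeta$. First, $\zeta\bar\zeta=\sum X_j^2-\sum_{i<j}X_iX_j=1-3q$, so $q=\frac13(1-r_0)$. Next, $3X_1=1+\zeta+\bar\zeta$, $3X_2=1+\omega^2\zeta+\omega\bar\zeta$, $3X_3=1+\omega\zeta+\omega^2\bar\zeta$, and the product of these three factors is
\[
27p^2=1+\zeta^3+\bar\zeta^3-3\zeta\bar\zeta=1+\eta\bar\eta(\eta+\bar\eta)-3r_0=1+r_0(2m-3).
\]
Hence
\[
\delta=\tfrac13(1-r_0)-\tfrac13\bigl(1+r_0(2m-3)\bigr)=\tfrac23r_0(1-m).
\]
In particular $1-m\neq0$.

\subsection*{From the conic to a quadric}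
The form $u^2+v^2$ is the norm form of $F(i)/F$, so the isomorphism class of the conic $\delta(u^2+v^2)=1$ does not change if $\delta$ is multiplied by a norm. As $r_0$ is the norm of $m+in$, it can be removed. Put
\[
u'+iv'=(1-m)(m+in)(u+iv),
\]
an invertible $F$-linear change of $(u,v)$. The conic becomes
\begin{equation}\label{eq:conic}
u'^2+v'^2=(1-m)^2\,\frac{r_0}{\delta}=\tfrac32(1-m).
\end{equation}
Substituting $r_0=m^2+n^2$ into $27p^2=1+r_0(2m-3)$ gives
\[
27p^2+(3-2m)n^2=1+m^2(2m-3)=(1-m)^2(2m+1).
\]
With $P=p/(1-m)$ and $N=n/(1-m)$ this reads
\begin{equation}\label{eq:surface}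
27P^2+(3-2m)N^2=2m+1 .
\end{equation}
By \eqref{eq:conic}, $m=1-\frac23(u'^2+v'^2)$. So $L_0=\mathbb R(u',v',N,P)$, and \eqref{eq:surface} becomes
\[
27P^2+N^2-3+\tfrac43(u'^2+v'^2)(1+N^2)=0 .
\]
The factor $1+N^2$ is again a norm. Putting $U+iV=(u'+iv')(1+iN)$, we obtain $L_0=\mathbb R(U,V,N,P)$ with
\[
\tfrac43(U^2+V^2)+N^2+27P^2=3 .
\]
Since $L_0$ has transcendence degree $3$, it is the function field of this smooth quadric threefold, which has the real point $(U,V,N,P)=(0,0,0,\frac13)$. Projection from a real point shows that it is rational. This completes the proof of Proposition~\ref{prop:rational}.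

\section{Overgroups over $\mathbb C$}\label{sec:over}

In this section everything is over $\mathbb C$.

\begin{proposition}\label{prop:A}
Let $H$ be a connected algebraic group acting regularly and faithfully on a variety $Y$, let $\iota\colon G\hookrightarrow H$ be a closed embedding with $\iota(G)\ne H$, and let $\psi\colon Z\dashrightarrow Y$ be a birational map that is $G$-equivariant for the action of $G$ on $Y$ through $\iota$. Then $\psi|_{Z^\circ}$ is an open immersion, and $Y$ has an open $H$-orbit $U\supset\psi(Z^\circ)$. There is a $G$-equivariant isomorphism $\theta\colon U\to Q$ such that $h\mapsto\theta h\theta^{-1}$ is an isomorphism $H\to\mathrm{Aut}(Q)$, and $\theta\psi\in\{p_1,p_2\}$ as birational maps. In particular $\psi^{-1}H\psi=\Theta_1$ or $\Theta_2$.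
\end{proposition}

The proof occupies this section. We regard $G$ as a subgroup of $H$. The idea is as follows. Because $A$ lies in no proper closed subgroup of $G$ of positive dimension, the stabilizer $K$ of a point of $U$ is maximal in $H$ up to finite index (Lemma~\ref{lem:prim}). This forces $H$ to be simple (Steps 1--3) and $K$ to be a maximal parabolic subgroup (Steps 4--5). So $U$ is $\mathbb P^3$ or a quadric, and the representations of $\mathrm{SL}_2$ in dimensions $4$ and $5$ leave only $Q$ (Steps 6--8).

\emph{Set-up.} By equivariance the domain of definition of $\psi$ is a dense open $G$-stable subset, so it contains the open orbit $Z^\circ$. The image $\psi(Z^\circ)$ is a $G$-orbit, and it is open because $\psi$ is dominant. A birational equivariant map from a homogeneous space onto a homogeneous space is an isomorphism, so $\psi\colon Z^\circ\to\psi(Z^\circ)$ is one. Let $y_0=\psi(z_0)$, let $U=H\cdot y_0$, and let $K=H_{y_0}$. Then $U=H\cdot\psi(Z^\circ)$ is open, $U=H/K$ has dimension $3$, $H$ acts faithfully on $U$, and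
\[
G\cap K=A .
\]
Since $H$ is connected and $G\neq H$, we have $\dim H>3$.

\begin{lemma}\label{lem:prim}
If $M$ is a closed subgroup with $K\subset M\subset H$, then $\dim M=\dim K$ or $M=H$.
\end{lemma}

\begin{proof}
The image of $\psi(Z^\circ)$ in $H/M$ is an open $G$-orbit $G/L$ with $L=G\cap M\supset A$, so $\dim H/M=3-\dim L$. Suppose $\dim L\in\{1,2\}$. Then $L^\circ$ is a maximal torus, a one-dimensional unipotent group or a Borel subgroup of $G=\mathrm{SO}_3$. In the first two cases $L^\circ$ has a one-dimensional space of fixed vectors in $\mathbb C^3$; in the third case the unipotent radical of $L^\circ$ has one. This line is stable under $N_G(L^\circ)\supset L\supset A$, contrary to the irreducibility of $A$ (Lemma~\ref{lem:orbit}). So $\dim L\in\{0,3\}$. If $\dim L=0$, then $\dim H/M=3$ and $\dim M=\dim K$. If $\dim L=3$, then $\dim H/M=0$ and $M=H$.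
\end{proof}

\begin{lemma}\label{lem:trans}
Every nontrivial connected closed normal subgroup $N$ of $H$ is transitive on $U$.
\end{lemma}

\begin{proof}
The $N$-orbits in $U$ all have the same dimension, since $N$ is normal and $H$ is transitive. This dimension is positive, since otherwise the connected group $N$ would act trivially. So the closed subgroup $NK$ satisfies $\dim NK>\dim K$, and $NK=H$ by Lemma~\ref{lem:prim}.
\end{proof}

\emph{Step 1: the center $Z(H)$ is finite and $H$ is affine.} If $Z(H)^\circ\ne1$, it is transitive on $U$ by Lemma~\ref{lem:trans}. It commutes with $A=G\cap K$, which fixes $y_0$, so $A$ fixes every point of $U$, contrary to faithfulness. Thus $Z(H)$ is finite. By Rosenlicht's theorem $H/Z(H)$ is affine, and $H\to H/Z(H)$ is finite, so $H$ is affine.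

\emph{Step 2: $H$ is semisimple.} Otherwise the last nontrivial term $D$ of the derived series of the radical is a nontrivial connected commutative closed normal subgroup of $H$. It is transitive on $U$, and being commutative and faithful it is simply transitive; so $\dim D=3$. Write $D=T\times V$ with $T$ a torus and $V$ a vector group. The torus $T$ is characteristic in $D$, hence normal in $H$, hence central by rigidity of tori, so $T=1$ by Step 1. Thus $D=V\cong\mathbb G_a^3$ and $H=V\rtimes K$. Identify $U$ with $V$ by $v\mapsto vy_0$. Then $h(vy_0)=(hvh^{-1})y_0$ for $h\in K$, so $K$ acts linearly and $H$ acts on $U\cong\mathbb A^3$ by affine transformations. The reductive group $G$ has a fixed point for its affine action, by complete reducibility. So its action is a $3$-dimensional linear representation of $\mathrm{PGL}_2$, trivial or adjoint. Neither has a dense orbit (the adjoint representation has an invariant quadratic form), but $\psi(Z^\circ)$ is one. Contradiction.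

\emph{Step 3: $H$ is simple.} Suppose not. Then $H=H_1H'$ with $H_1$ simple, $H'\neq1$ connected semisimple, both normal, commuting with each other. Both are transitive on $U$. The stabilizer of $y_0$ in $H_1$ commutes with the transitive group $H'$, hence acts trivially, hence is trivial. So $H_1$ is simply transitive on $U$, and likewise $H'$. Both have dimension $3$, so both are of type $A_1$. Identify $U$ with $H_1$ by $x\mapsto xy_0$, and define $\alpha\colon H'\to H_1$ by $h'y_0=\alpha(h')^{-1}y_0$. Then $h'(xy_0)=xh'y_0=x\alpha(h')^{-1}y_0$, so $H'$ acts by $x\mapsto x\alpha(h')^{-1}$, and $\alpha$ is an isomorphism of groups.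

Consider the projections of $G$ to the adjoint groups $H_1/Z(H_1)$ and $H'/Z(H')$, both isomorphic to $\mathrm{PGL}_2$. Each is trivial or an isomorphism. If the projection to $H_1/Z(H_1)$ is trivial, then $G\subset H'Z(H_1)$, so $G=H'$ by connectedness and dimension. This group acts freely, contradicting $G\cap K=A\neq1$. In the same way the projection to $H'/Z(H')$ is not trivial. If both are isomorphisms, consider the quotient $U/Z(H_1)=H_1/Z(H_1)\cong\mathrm{PGL}_2$. On it $g\in G$ acts by $x\mapsto\beta_1(g)\,x\,\beta_2(g)^{-1}$ with isomorphisms $\beta_1,\beta_2\colon G\to\mathrm{PGL}_2$. All automorphisms of $\mathrm{PGL}_2$ are inner, so $\beta_2=a\beta_1a^{-1}$ for some $a$. In the coordinate $xa$ the action is conjugation by $\beta_1(g)$, which has the nonconstant invariant $\operatorname{tr}^2/\det$. So $G$ has no dense orbit on $U/Z(H_1)$, hence none on $U$. Contradiction.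

Since $\dim H>3$, the rank of $H$ is at least $2$. An irreducible root system of rank at least $2$ has at least $6$ roots, so $\dim H\ge8$.

\emph{Step 4: $K$ is not reductive.} The idea is that a reductive stabilizer acts faithfully, on the level of Lie algebras, on the $3$-dimensional tangent space of $U$ and preserves a quadratic form there, which makes it too small. Suppose $K$ is reductive. Let $\mathfrak h\supset\mathfrak k$ be the Lie algebras of $H\supset K$ and $\langle\ ,\ \rangle$ the Killing form of $\mathfrak h$. A compact real form of $K^\circ$ lies in a compact real form of $H$, on whose Lie algebra the Killing form is definite. So $\langle\ ,\ \rangle$ is nondegenerate on $\mathfrak k$, and $\mathfrak h=\mathfrak k\oplus\mathfrak m$ with $\mathfrak m=\mathfrak k^\perp$ of dimension $3$. Since $[\mathfrak k,\mathfrak m]\subset\mathfrak m$ and the form is nondegenerate on $\mathfrak m$, we get a homomorphism $\mathfrak k\to\mathfrak{so}(\mathfrak m)$.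

It is injective. Indeed, $\mathfrak m+[\mathfrak m,\mathfrak m]$ is normalized by $\mathfrak k$, and also by $\mathfrak m$, because $[\mathfrak m,[\mathfrak m,\mathfrak m]]\subset[\mathfrak m,\mathfrak k+\mathfrak m]\subset\mathfrak m+[\mathfrak m,\mathfrak m]$. So it is a nonzero ideal and equals $\mathfrak h$. If $\mathfrak n\subset\mathfrak k$ is the kernel, then $\langle\mathfrak n,\mathfrak m\rangle=0$ and $\langle\mathfrak n,[\mathfrak m,\mathfrak m]\rangle=\langle[\mathfrak n,\mathfrak m],\mathfrak m\rangle=0$. Hence $\langle\mathfrak n,\mathfrak h\rangle=0$ and $\mathfrak n=0$. Therefore $\dim K\le\dim\mathfrak{so}_3=3$ and $\dim H\le6$, contrary to $\dim H\ge8$.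

\emph{Step 5: $K$ is a maximal parabolic subgroup, and $U$ is $\mathbb P^3$ or a quadric.} By Step 4 the unipotent radical $R_u(K)$ is nontrivial. By the theorem of Borel and Tits there is a parabolic subgroup $P$ of $H$ with $N_H(R_u(K))\subset P$ and $R_u(K)\subset R_u(P)$. So $K\subset P$, and $P\ne H$ because $R_u(P)\neq1$. By Lemma~\ref{lem:prim}, $\dim P=\dim K$. As $P$ is connected, $K=P$. Again by Lemma~\ref{lem:prim}, $P$ is a maximal parabolic subgroup, so it corresponds to one simple root $\alpha_j$, and $3=\dim H/P$ is the number of positive roots in which $\alpha_j$ occurs. The sum of the simple roots over a connected subdiagram of the Dynkin diagram is a root. Applying this to the paths from $\alpha_j$ to the vertices of the diagram, we get $\dim H/P\ge\operatorname{rk}H$. So $\operatorname{rk}H\in\{2,3\}$. Subtracting from the number of positive roots of $H$ the number of those of the Levi subgroup, we find the dimensions of $H/P$ for maximal parabolics: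
\[
\begin{array}{lll}
A_2:\ 3-1=2, & B_2:\ 4-1=3, & G_2:\ 6-1=5,\\
A_3:\ 6-3=3 \text{ or } 6-2=4, & B_3,\,C_3:\ 9-4=5,\ 9-2=7 \text{ or } 9-3=6. &
\end{array}
\]
The center of $H$ lies in $P$ and acts trivially on $H/P$, so $H$ is adjoint by faithfulness. For $A_3$ the two end vertices give $\mathbb P^3$ and its dual; for $B_2$ the two vertices give a quadric threefold and $\mathbb P^3$. Hence we are in one of the following cases:
\begin{enumerate}
\item[(i)] $U\cong\mathbb P^3$ with $H=\mathrm{PGL}_4$ or $H=\mathrm{PSp}_4$ acting projectively;
\item[(ii)] $U$ is a smooth quadric threefold in $\mathbb P^4$ and $H=\mathrm{SO}_5$ is its automorphism group.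
\end{enumerate}

\emph{Step 6: case (i) is impossible.} Let $V_d=\mathrm{Sym}^d\mathbb C^2$. The action of $G$ on $\mathbb P^3$ lifts to a $4$-dimensional representation of $\mathrm{SL}_2$ on which $-1$ acts by a scalar, so it is $4V_0$, $V_2\oplus V_0$, $2V_1$ or $V_3$. The first gives the trivial action. For the second, the invariant quadratic form on $V_2$ divided by the square of the invariant linear form is a nonconstant invariant rational function, so there is no dense orbit. For $2V_1$ the space is $\mathbb P(\mathrm{Mat}_2)$ with left multiplication, and the stabilizer in $G$ on the dense orbit of invertible matrices is trivial. For $V_3$ the dense orbit consists of the cubic forms with three distinct zeros in $\mathbb P^1$, and the stabilizer is $\mathfrak S_3$. But the open orbit $\psi(Z^\circ)$ has stabilizer $\mathfrak A_4$.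

\emph{Step 7: case (ii) gives $Q$.} The $5$-dimensional representation of $G\cong\mathrm{PGL}_2$ is $5V_0$, $V_2\oplus2V_0$ or $V_4$. The first is trivial. In the second the quotient of two independent invariant linear forms is a nonconstant invariant rational function on the quadric, so there is no dense orbit. Hence the representation is $V_4\cong S$. Its invariant quadratic form is unique up to a scalar, so there is a $G$-equivariant isomorphism $\theta\colon U\to Q$, induced by a linear isomorphism, that identifies $H$ with $\mathrm{SO}(S)=\mathrm{Aut}(Q)$.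

\emph{Step 8: end of the proof.} The map $\theta\psi$ sends $Z^\circ$ isomorphically and equivariantly onto an open $G$-orbit of $Q$, which must be $Q^\circ$. Since $p_1\colon Z^\circ\to Q^\circ$ is an equivariant isomorphism, Lemma~\ref{lem:orbit}(b) and \eqref{eq:p2} give $\theta\psi=p_1$ or $\theta\psi=\phi p_1=p_2$. Finally $\psi^{-1}H\psi=p_i^{-1}(\theta H\theta^{-1})p_i=\Theta_i$. This proves Proposition~\ref{prop:A}.

\section{Maximality over $\mathbb R$}\label{sec:proofs}

A real overgroup of $G_\epsilon$ would give a complex overgroup of $G$ stable under conjugation by $\tau_\epsilon$. But $\Theta_1$ and $\Theta_2$ are the only candidates, and $\tau_\epsilon$ exchanges them.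

\begin{proposition}\label{prop:B}
Let $H$ be a connected real algebraic group acting regularly and faithfully on a real variety $Y$, let $\iota\colon G_\epsilon\hookrightarrow H$ be a closed embedding, and let $\psi\colon Z_\epsilon\dashrightarrow Y$ be a $G_\epsilon$-equivariant birational map, all over $\mathbb R$. Then $\iota$ is an isomorphism.
\end{proposition}

\begin{proof}
Suppose it is not. The variety $Y_{\mathbb C}$ is irreducible, since it is birational to $Z$, and $H_{\mathbb C}$ is connected, since $H$ is connected and has the real point $1$. Proposition~\ref{prop:A} applied to the complexifications gives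
\[
\psi^{-1}H(\mathbb C)\psi=\Theta_i\subset\mathrm{Bir}(Z)\quad\text{for some }i\in\{1,2\}.
\]
Write $\kappa,\tau$ for $\kappa_\epsilon,\tau_\epsilon$. Let $\sigma_Y$ be the conjugation of $Y_{\mathbb C}$ and $h\mapsto\bar h$ that of $H(\mathbb C)$. As $\psi$ and the action are real, $\psi\tau=\sigma_Y\psi$ and $\sigma_Yh\sigma_Y=\bar h$, so $\tau(\psi^{-1}h\psi)\tau=\psi^{-1}\bar h\psi$. Hence $\tau\Theta_i\tau=\Theta_i$. On the other hand, by \eqref{eq:ptau}, for $a\in\mathrm{Aut}(Q)$,
\[
\tau\,(p_1^{-1}ap_1)\,\tau=(p_1\tau)^{-1}a\,(p_1\tau)=p_2^{-1}(\kappa a\kappa)p_2\in\Theta_2 ,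
\]
and similarly with the indices interchanged. So $\tau\Theta_1\tau=\Theta_2$ and $\tau\Theta_2\tau=\Theta_1$. It follows that $\Theta_1=\Theta_2$, contrary to Lemma~\ref{lem:distinct}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$Z_\epsilon$ is a smooth real Mori fiber space by Lemma~\ref{lem:mfs} and rational by Proposition~\ref{prop:rational}. Proposition~\ref{prop:B} with $H=\mathrm{Aut}^\circ(Z_\epsilon)$, $Y=Z_\epsilon$ and $\psi=\mathrm{id}$ gives $\mathrm{Aut}^\circ(Z_\epsilon)=G_\epsilon$. Hence $\mathrm{Aut}^\circ(Z)=G\cong\mathrm{PGL}_2$.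

Fix a birational map $\chi\colon Z_\epsilon\dashrightarrow\mathbb P^3_{\mathbb R}$. If $(G_\epsilon,Z_\epsilon,\chi)$ is contained in a connected algebraic subgroup $(H,Y,\chi')$ through $\iota$, then $\chi g\chi^{-1}=\chi'\iota(g)\chi'^{-1}$ says that $\psi=\chi'^{-1}\chi\colon Z_\epsilon\dashrightarrow Y$ is $G_\epsilon$-equivariant. By Proposition~\ref{prop:B}, $\iota$ is an isomorphism. So $\mathrm{Aut}^\circ(Z_\epsilon)$ is maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb R})$.

Over $\mathbb C$ the map $p_1\colon Z\to Q$ is birational and $G$-equivariant, so $(G,Z,\chi)$ is strictly contained in $(\mathrm{SO}(S),Q,\chi p_1^{-1})$. Hence $\mathrm{Aut}^\circ(Z)$ is not maximal in $\mathrm{Bir}(\mathbb P^3_{\mathbb C})$.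
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:overgroups}]
We have $\mathrm{Aut}^\circ(Z)=G$ by Theorem~\ref{thm:main}. The triples $(\mathrm{Aut}(Q),Q,p_i^{-1})$, with images $\Theta_i\cong\mathrm{SO}_5$ in $\mathrm{Bir}(Z)$, strictly contain $G$ and are distinct by Lemma~\ref{lem:distinct}. Conversely, let $(H,Y,\chi)$, with $\chi\colon Y\dashrightarrow Z$, strictly contain $G$. Proposition~\ref{prop:A} with $\psi=\chi^{-1}$ gives $\theta\chi^{-1}=p_i$ for some $i$, and $h\mapsto\theta h\theta^{-1}$ identifies $(H,Y,\chi)$ with $(\mathrm{Aut}(Q),Q,p_i^{-1})$. Finally, a connected algebraic subgroup containing $\Theta_i$ strictly contains $G$, so it is $\Theta_1$ or $\Theta_2$ and has dimension $10=\dim\Theta_i$; being connected, it equals $\Theta_i$. So both are maximal.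
\end{proof}

\section{All real forms}\label{sec:forms}

Let $Q_\epsilon$ be the real quadric defined by the real structure $\kappa_\epsilon$ on $Q$.

\begin{lemma}\label{lem:Qeps}
$Q_+$ has no real point and is not rational. $Q_-$ is rational, and $G_-\subsetneq\mathrm{Aut}^\circ(Q_-)$.
\end{lemma}

\begin{proof}
A real point of $Q_+$ is represented by a nonzero real symmetric matrix $f$ with $\operatorname{tr}f^2=\sum f_{ij}^2=0$, which is impossible. A birational map $\mathbb P^3_{\mathbb R}\dashrightarrow Q_+$ would be defined at some real point of $\mathbb P^3$, since real points are Zariski dense there, and its value would be a real point. So $Q_+$ is not rational. For $\epsilon=-1$ put $v=e_1+ie_3$. Then $v\cdot v=0$ and $J_-\bar v=v$, so $f=vv^T$ satisfies $f^2=0$, $\operatorname{tr}f=0$ and $\kappa_-(f)=f$. Thus $[f]$ is a real point of the smooth quadric $Q_-$, and projection from it shows that $Q_-$ is rational. The group $\mathrm{Aut}^\circ(Q_-)$ has dimension $10$ and contains $G_-$.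
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Two triples $(H,Y,\chi)$ and $(H',Y',\chi')$ are equivalent in the sense of the theorem if and only if there are an isomorphism $H\cong H'$ and a birational map $Y\dashrightarrow Y'$ over $\mathbb R$ that is equivariant with respect to it. Maximality is invariant under this equivalence.

Let $(H,Y,\chi)$ be as in the theorem. The real forms of $\mathrm{PGL}_2$ are $G_+$ and $G_-$, so we may identify $H$ with some $G_\epsilon$ and $H_{\mathbb C}$ with $G$. The stabilizers of the open orbit of $Y_{\mathbb C}$ are isomorphic to $\mathfrak A_4$, so by Lemma~\ref{lem:orbit}(c) one of them is $A$, and the orbit is $G$-equivariantly isomorphic to $Q^\circ$. Being the unique open orbit, it is stable under conjugation. Its real structure becomes an antiregular involution $\mu$ of $Q^\circ$ with $\mu(gx)=\sigma_\epsilon(g)\mu(x)$. The involution $\kappa_\epsilon$ has the same property. Hence $\mu\kappa_\epsilon\in\mathrm{Aut}^G(Q^\circ)=\{1,\phi\}$ by Lemma~\ref{lem:orbit}(b), and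
\[
\mu=\kappa_\epsilon\quad\text{or}\quad\mu=\phi\kappa_\epsilon .
\]
The pair $(\epsilon,\mu)$ determines the class, so there are at most four classes.

If $\mu=\phi\kappa_\epsilon$, the real orbit is $Z^\circ_\epsilon$, because $p_1$ identifies $\tau_\epsilon=sc_\epsilon$ on $Z^\circ$ with $\phi\kappa_\epsilon$ on $Q^\circ$. So the triple is equivalent to $\mathrm{Aut}^\circ(Z_\epsilon)$, which is a maximal connected algebraic subgroup by Theorem~\ref{thm:main}. So this case occurs for both signs.

If $\mu=\kappa_\epsilon$, the real orbit is open in $Q_\epsilon$. By Lemma~\ref{lem:Qeps} this does not occur for $\epsilon=1$, since $Y$ is rational. For $\epsilon=-1$ it does occur, with $Y=Q_-$, and the group $G_-$ is strictly contained in $\mathrm{Aut}^\circ(Q_-)=\mathrm{Aut}(Q_-)$, so it is not maximal.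

The three classes that occur are pairwise inequivalent: $G_+\not\cong G_-$, and of the two classes with group $G_-$ exactly one is maximal.

For the last claim, let $Z'$ be the real form of $Z$ given by an antiregular involution $\mu'$. The map $g\mapsto\mu'g\mu'$ is a real structure on $\mathrm{Aut}^\circ(Z)=G$. As real forms of $G$ are isomorphic to $G_+$ or $G_-$ and all automorphisms of $G$ are inner, we may replace $\mu'$ by a conjugate under $G\subset\mathrm{Aut}(Z)$ and assume that $\mu'g\mu'=\sigma_\epsilon(g)$ for some $\epsilon$. The open orbit $Z^\circ\cong Q^\circ$ is $\mu'$-stable, and as above $\mu'$ agrees on $Z^\circ$ with $c_\epsilon$ or $sc_\epsilon=\tau_\epsilon$, hence on all of $Z$. So $Z'\cong Z_\epsilon$, or $Z'\cong(Z,c_\epsilon)$ is the blow-up of $Q_\epsilon$ along the real curve defined by $\Gamma$. In the latter case, by Lemma~\ref{lem:Qeps}, $Z'$ is not rational if $\epsilon=1$; and if $\epsilon=-1$, then $\mathrm{Aut}^\circ(Z')=G_-$ is strictly contained in $\mathrm{Aut}^\circ(Q_-)$ through the blow-up morphism, so it is not maximal. Conversely, $Z_+$ and $Z_-$ have the required properties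 by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{TZ} Ronan Terpereau and Susanna Zimmermann, \emph{Real forms of Mori fiber spaces with many symmetries}, arXiv:2403.14493 (2024).
\end{thebibliography}

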